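\title{Simple unital dimension groups of rank at least three are not Borel reducible to torsion-free abelian groups of finite rank}

\begin{abstract}
Let $\cong_n$ be the isomorphism relation on torsion-free abelian groups of rank $n$, and let $\cong_n^+$ be the isomorphism relation on countable simple unital dimension groups of rank $n$. We consider the conjecture that $\cong_n$ and $\cong_{n+1}^+$ are Borel bireducible for all $n\ge1$. We show that for $\ell\ge3$ the relation $\cong_\ell^+$ is not Borel reducible to the isomorphism relation on torsion-free abelian groups of finite rank, whatever the rank. Since $\cong_n$ is Borel reducible to $\cong_{n+1}^+$, this gives ${\cong_n}<_B{\cong_{n+1}^+}$ for all $n\ge2$, and the conjecture is false. The proof studies the affine action of $\mathbb Z[1/2]^2\rtimes SL_2(\mathbb Z[1/2])$ on the plane; its only deep input is relative property (T) for $\mathbb Q_2^2\rtimes SL_2(\mathbb Q_2)$. For $n=1$ we show that the statement is equivalent to the hyperfiniteness of the orbit equivalence relation of the rational affine group on the irrationals,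 which we do not decide.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Two classification problems}
Let $E$ and $F$ be equivalence relations on standard Borel spaces $X$ and $Y$. We write $E\le_BF$, and say that $E$ is \emph{Borel reducible} to $F$, if there is a Borel map $f:X\to Y$ with $x\,E\,x'\iff f(x)\,F\,f(x')$ for all $x,x'\in X$. Such a map assigns to each $E$-class a complete invariant, namely an $F$-class, in an explicit way; so $E\le_BF$ says that classifying up to $E$ is no harder than classifying up to $F$. We write $E\sim_BF$ if $E\le_BF$ and $F\le_BE$, and $E<_BF$ if $E\le_BF$ and $F\not\le_BE$.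

All abelian groups to be classified are countable. A torsion-free abelian group of rank $n\ge1$ is, up to isomorphism, a subgroup of $\mathbb Q^n$ that contains a basis of $\mathbb Q^n$. These subgroups form a Borel subset $\mathrm{Sub}_n$ of $2^{\mathbb Q^n}$, and $\cong_n$ denotes the isomorphism relation on $\mathrm{Sub}_n$. An isomorphism between two members of $\mathrm{Sub}_n$ extends uniquely to a linear automorphism of $\mathbb Q^n$, so $A\cong_nB$ if and only if $B=gA$ for some $g\in GL_n(\mathbb Q)$. By a theorem of Hjorth and Thomas, quoted in \cite{Ellis}, ${\cong_n}<_B{\cong_{n+1}}$ for all $n\ge1$. We write $\bigsqcup_{m\ge1}{\cong_m}$ for the isomorphism relation on the disjoint union of the spaces $\mathrm{Sub}_m$.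

A \emph{partially ordered abelian group} is a pair $(G,G^+)$ with $G^++G^+\subset G^+$ and $G^+\cap(-G^+)=\{0\}$; one writes $g\le h$ if $h-g\in G^+$. It is a \emph{dimension group} if it is
\begin{itemize}
\item \emph{directed}: $G=G^+-G^+$;
\item \emph{unperforated}: $kg\ge0$ with $k\ge1$ implies $g\ge0$;
\item an \emph{interpolation group}: if $g_i\le h_j$ for $i,j\in\{1,2\}$, then $g_i\le z\le h_j$ for some $z\in G$ and all $i,j$.
\end{itemize}
Unperforation makes $G$ torsion-free, and the rank of $(G,G^+)$ is the rank of $G$. An \emph{order unit} is an element $u\in G^+$ such that every $g\in G$ satisfies $-ku\le g\le ku$ for some $k\in\mathbb N$. An \emph{order ideal} is a subgroup $J$ that is directed ($J=(J\cap G^+)-(J\cap G^+)$) and convex ($h\le g\le h'$ with $h,h'\in J$ implies $g\in J$); the dimension group is \emph{simple} if $0$ and $G$ are its only order ideals. A \emph{unital} dimension group is a triple $(G,G^+,u)$ with a distinguished order unit $u$, and an isomorphism $(G,G^+,u)\to(H,H^+,u')$ is a group isomorphism $\varphi$ with $\varphi(G^+)=H^+$ and $\varphi(u)=u'$.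 We code simple unital dimension groups of rank $n$ as triples $(G,G^+,u)\in\mathrm{Sub}_n\times2^{\mathbb Q^n}\times\mathbb Q^n$ and denote their isomorphism relation by $\cong_n^+$.

\subsection*{The conjecture and the results}
Isomorphisms must fix the unit, so the unit removes one dimension of freedom. In rank one it removes everything. Scale $G\le\mathbb Q$ so that $u=1$. If $g=k/l\in G$ with $k,l\ge1$, then $lg=ku\ge0$, so $g\ge0$ by unperforation; hence the order is the usual one. An isomorphism is multiplication by a rational number that fixes $1$, so $\cong_1^+$ amounts to equality of subgroups of $\mathbb Q$ containing $1$. In rank $n+1$ the matrices fixing $u$ form the group $\mathbb Q^n\rtimes GL_n(\mathbb Q)$, whose linear part is the group that induces $\cong_n$, and a group $A$ of rank $n$ can be recovered from a suitable order on $\mathbb Q\oplus A$ (Proposition~\ref{prop:lower}). It is therefore natural to guess that rank $n+1$ with unit is as complicated as rank $n$ without. This is the problem posed in \cite{Ellis}.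

\begin{quote}
\textbf{Conjecture.} For all $n\ge1$, $({\cong_n})\sim_B({\cong_{n+1}^+})$.
\end{quote}

The guess overlooks the order. A subgroup of $\mathbb Q^m$ is determined by its $p$-adic completions, one for each prime $p$, whereas the order on a dimension group is given by real parameters. Already the group $\mathbb Q^3$ carries a family of orders indexed by $\mathbb R^2$, and we show that this family cannot be classified by $p$-adic data.

\begin{theorem}\label{thm:main}
Let $\ell\ge3$. Then ${\cong_\ell^+}\not\le_B\bigsqcup_{m\ge1}{\cong_m}$. In particular ${\cong_\ell^+}\not\le_B{\cong_m}$ for every $m\ge1$.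
\end{theorem}

\begin{proposition}\label{prop:lower}
For all $n\ge1$, ${\cong_n}\le_B{\cong_{n+1}^+}$.
\end{proposition}

\begin{corollary}\label{cor:false}
For every $n\ge2$, ${\cong_n}<_B{\cong_{n+1}^+}$. Hence the conjecture is false.
\end{corollary}

\begin{proof}
Combine Proposition~\ref{prop:lower} with Theorem~\ref{thm:main} for $\ell=n+1\ge3$.
\end{proof}

For $n=1$ we prove only a reformulation. Let $\mathrm{Aff}(\mathbb Q)$ be the group of maps $x\mapsto rx+c$ with $r\in\mathbb Q^*$, $c\in\mathbb Q$, and let $E_{\mathrm{aff}}$ be its orbit equivalence relation on $\mathbb R\setminus\mathbb Q$. A Borel equivalence relation is \emph{hyperfinite} if it is an increasing union of a sequence of Borel equivalence relations with finite classes.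

\begin{proposition}\label{prop:one}
$({\cong_1})\sim_B({\cong_2^+})$ if and only if $E_{\mathrm{aff}}$ is hyperfinite.
\end{proposition}

We do not decide whether $E_{\mathrm{aff}}$ is hyperfinite. Proposition~\ref{prop:one} is not needed for the disproof.

\subsection*{Plan of the proof}
A Borel reduction as in Theorem~\ref{thm:main} would give a Borel map $f$ from the plane to $\mathrm{Sub}_m$ that sends orbits of $\Gamma=\mathbb Z[1/2]^2\rtimes SL_2(\mathbb Z[1/2])$ into isomorphism classes and is countable-to-one (Sections~\ref{sec:onestate} and~\ref{sec:plane}). We reach a contradiction by showing that, after moving each $f(v)$ inside its isomorphism class, $f$ is constant on a set of positive measure. A group is determined by its completions (Section~\ref{sec:local}), so one has to control infinitely many primes at once. The case $m=1$ (Section~\ref{sec:rankone}) isolates this difficulty and shows that the translations in $\Gamma$ do not suffice to overcome it. Relative property (T) does (Sections~\ref{sec:T} and~\ref{sec:labels}). For $m\ge2$ two further steps reduce to the same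 situation: the matrices that implement the isomorphisms $f(\gamma v)\cong f(v)$ must be made independent of $v$ (Section~\ref{sec:cocycle}), and the divisible parts of the completions must be shown to be constant (Section~\ref{sec:padic}). Section~\ref{sec:one} proves Proposition~\ref{prop:one}.

\section{Dimension groups with a unique state}\label{sec:onestate}

We begin with a convenient form of simplicity. It involves only quantifiers over the countable sets $G$ and $\mathbb N$, and so it also shows that our codes for simple unital dimension groups form a Borel set.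

\begin{lemma}\label{lem:simple}
A dimension group is simple if and only if every nonzero $g\in G^+$ is an order unit.
\end{lemma}

\begin{proof}
Let $g\in G^+$ be nonzero. The subgroup $J$ of all $h$ with $-kg\le h\le kg$ for some $k$ is convex, and it is directed because $h=(h+kg)-kg$ with $0\le h+kg\le2kg$. If $G$ is simple then $J=G$, so $g$ is an order unit. Conversely, a nonzero order ideal is directed, so it contains a nonzero $g\in G^+$; if $g$ is an order unit, convexity forces the ideal to be $G$.
\end{proof}

A \emph{state} on $(G,G^+,u)$ is a homomorphism $s:G\to\mathbb R$ with $s(G^+)\subset[0,\infty)$ and $s(u)=1$. All the examples we need are ordered by a single state.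

\begin{lemma}\label{lem:onestate}
Let $G\in\mathrm{Sub}_n$, let $u\in G$ satisfy $\mathbb Qu\subset G$, and let $s:G\to\mathbb R$ be a homomorphism with $s(u)=1$. Put $G^+=\{0\}\cup\{g:s(g)>0\}$. Then $(G,G^+,u)$ is a simple unital dimension group and $s$ is its only state. Consequently, every isomorphism $\varphi:(G,G^+,u)\to(G',G'^+,u')$ of two such groups satisfies $s'\circ\varphi=s$.
\end{lemma}

\begin{proof}
The set $G^+$ is closed under addition and meets $-G^+$ only in $0$. Let $g$ satisfy $s(g)>0$ and let $h\in G$. If $ks(g)>|s(h)|$ then $-kg\le h\le kg$. So every nonzero positive element, in particular $u$, is an order unit, and $h=(h+kg)-kg$ shows that $G$ is directed. If $kh\ge0$ with $k\ge1$, then either $kh=0$ and $h=0$, or $s(h)>0$; so $G$ is unperforated. For interpolation let $g_i\le h_j$ for $i,j\in\{1,2\}$. If $g_i=h_j$ for some pair, this element interpolates. Otherwise $s(g_i)<s(h_j)$ for all $i,j$, and $z=ru$ interpolates for any rational $r$ with $\max_is(g_i)<r<\min_js(h_j)$. This is where $\mathbb Qu\subset G$ is used. Simplicity follows from Lemma~\ref{lem:simple}.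

Let $t$ be a state. Then $t(ru)=r$ for $r\in\mathbb Q$. If $r<s(g)<r'$ with $r,r'$ rational, then $ru\le g\le r'u$, so $r\le t(g)\le r'$. Hence $t=s$. Finally, $s'\circ\varphi$ is a state on $G$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Send $A\in\mathrm{Sub}_n$ to $\mathbb Q\oplus A\in\mathrm{Sub}_{n+1}$ with $u=(1,0)$ and the order defined by $s(c,x)=c$. This map is Borel. An isomorphism $\mathbb Q\oplus A\to\mathbb Q\oplus A'$ of unital dimension groups intertwines the states, so it carries $\ker s=A$ onto $\ker s'=A'$. Conversely, if $\psi:A\to A'$ is an isomorphism then $\mathrm{id}\oplus\psi$ preserves the unit and the state.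
\end{proof}

In that construction the state is fixed and the group varies. We now fix the group and vary the state. Let
\[
T=\mathbb Z[1/2]^2,\qquad\bar\Gamma=SL_2(\mathbb Z[1/2]),\qquad\Gamma=T\rtimes\bar\Gamma,
\]
and let $\Gamma$ act on $\mathbb R^2$ by $(a,\sigma)v=a+\sigma v$. The action preserves Lebesgue measure. Fix $\ell\ge3$. For $v\in\mathbb R^2$ let $\theta(v)$ be the group $\mathbb Q\oplus\mathbb Q^2\oplus\mathbb Q^{\ell-3}$ with unit $u=(1,0,0)$, ordered as in Lemma~\ref{lem:onestate} by
\[
s_v(c,y,z)=c+v^{\mathsf T}y .
\]
The map $\theta$ is Borel. The hypothesis $\ell\ge3$ enters the proof of Theorem~\ref{thm:main} only here: it leaves room for the summand $\mathbb Q^2$.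

\begin{lemma}\label{lem:theta}
For $\gamma\in\Gamma$ and $v\in\mathbb R^2$ we have $\theta(\gamma v)\cong\theta(v)$. For each $v$ there are only countably many $v'$ with $\theta(v')\cong\theta(v)$.
\end{lemma}

\begin{proof}
For $\gamma=(a,\sigma)$,
\[
s_{\gamma v}(c,y,z)=c+a^{\mathsf T}y+v^{\mathsf T}\sigma^{\mathsf T}y=s_v(c+a^{\mathsf T}y,\sigma^{\mathsf T}y,z),
\]
and $(c,y,z)\mapsto(c+a^{\mathsf T}y,\sigma^{\mathsf T}y,z)$ is an automorphism of $\mathbb Q^\ell$ fixing $u$. If $\theta(v')\cong\theta(v)$, then $s_{v'}$ and $s_v$ have the same image by Lemma~\ref{lem:onestate}, so both coordinates of $v'$ lie in the countable set $\mathbb Q+\mathbb Qv_1+\mathbb Qv_2$.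
\end{proof}

\section{Dyadic translations of the plane}\label{sec:plane}

``Measurable'', ``null'', ``conull'' and ``a.e.'' refer to Lebesgue or Haar measure. For $E\subset\mathbb R^2$ we write $|E|$ for Lebesgue measure, and for $t\in\mathbb R^2$ we put $|t|=|t_1|+|t_2|$. Let $\square=[0,1)^2$. We use repeatedly that
\begin{equation}\label{eq:boundary}
|(\square+t)\setminus\square|=|\square\setminus(\square+t)|\le|t| .
\end{equation}
A measurable function need not be continuous, but it changes little, in measure, under a small translation.

\begin{lemma}\label{lem:TL}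
Let $\phi:\mathbb R^2\to C$ be measurable and let $K\subset\mathbb R^2$ be bounded and measurable.
\begin{enumerate}
\item[(i)] If $C$ is countable, then $|\{v\in K:\phi(v+t)\ne\phi(v)\}|\to0$ as $t\to0$.
\item[(ii)] If $C$ is a compact metric space, then $\phi(\cdot+t)\to\phi$ in measure on $K$ as $t\to0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $K'$ be the set of points within distance $1$ of $K$, and let $E_c=K'\cap\phi^{-1}(c)$. Given $\varepsilon>0$ choose a finite $C'\subset C$ with $|K\setminus\phi^{-1}(C')|\le\varepsilon$. For $|t|<1$ the measure in question is at most $\varepsilon+\sum_{c\in C'}\|1_{E_c}(\cdot+t)-1_{E_c}\|_{L^1}$, and translation is continuous in $L^1(\mathbb R^2)$. (ii) Apply (i) to the composition of $\phi$ with a finite Borel partition of $C$ into sets of small diameter.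
\end{proof}

\begin{lemma}\label{lem:T}
\begin{enumerate}
\item[(i)] The elements of $T$ in any neighborhood of $0\in\mathbb R^2$ generate $T$.
\item[(ii)] If $|E|>0$, then $|E\cap(E+t)|>0$ for all sufficiently small $t\in\mathbb R^2$. In particular $E-E$ contains a neighborhood of $0$.
\item[(iii)] Let $C$ be a separable metric space and $\phi:\mathbb R^2\to C$ measurable with $\phi(v+a)=\phi(v)$ a.e., for every $a\in T$. Then $\phi$ is a.e.\ constant.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $a=2^k(2^{-k}a)$. (ii) Apply Lemma~\ref{lem:TL}(i) to $\phi=1_E$ and a bounded $K\subset E$ of positive measure. (iii) First let $\phi=1_E$. For a ball $K$ the function $t\mapsto|\{v\in K:\phi(v+t)\ne\phi(v)\}|$ is continuous by Lemma~\ref{lem:TL}(i) and vanishes on the dense set $T$, hence everywhere. By Fubini's theorem $\phi(v)=\phi(v')$ for a.e.\ pair $(v,v')$, so $E$ is null or conull. In general, for each $k$ partition $C$ into countably many Borel sets of diameter at most $1/k$. Exactly one of them has conull preimage, and on the intersection of these preimages $\phi$ is constant.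
\end{proof}

We refer to (iii) as \emph{ergodicity}. Theorem~\ref{thm:main} reduces to the following statement about $\Gamma$, whose proof occupies Sections~\ref{sec:local} to~\ref{sec:padic}.

\begin{proposition}\label{prop:key}
Let $m\ge1$ and let $X\subset\mathbb R^2$ be a conull $\Gamma$-invariant Borel set. There is no Borel map $f:X\to\mathrm{Sub}_m$ such that
\begin{enumerate}
\item[(f1)] $f(\gamma v)\cong f(v)$ for all $\gamma\in\Gamma$ and $v\in X$;
\item[(f2)] for each $A\in\mathrm{Sub}_m$ the set $\{v\in X:f(v)\cong A\}$ is countable.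
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
Suppose that $r$ is a Borel reduction of $\cong_\ell^+$ to $\bigsqcup_m{\cong_m}$, and put $f=r\circ\theta$. By Lemma~\ref{lem:theta}, $f(\gamma v)\cong f(v)$ for all $\gamma$ and $v$, and each isomorphism class has countable preimage under $f$. The rank of $f(v)$ is a $\Gamma$-invariant Borel function of $v$, so by ergodicity it equals some $m$ on a conull $\Gamma$-invariant Borel set $X$. The restriction of $f$ to $X$ contradicts Proposition~\ref{prop:key}.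
\end{proof}

\section{Local structure of groups of finite rank}\label{sec:local}

For $A\in\mathrm{Sub}_m$ and a prime $p$ let $A_p=\mathbb Z_pA\subset\mathbb Q_p^m$ be the $\mathbb Z_p$-module generated by $A$. It records the $p$-divisibility of elements of $A$. A \emph{lattice} in a finite-dimensional $\mathbb Q_p$-vector space is the $\mathbb Z_p$-span of a basis.

\begin{lemma}\label{lem:localglobal}
The module $A_p$ is open in $\mathbb Q_p^m$, and
\[
A_p\cap\mathbb Q^m=\{x\in\mathbb Q^m:Nx\in A\text{ for some }N\ge1\text{ with }p\nmid N\}.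
\]
Consequently $A=\{x\in\mathbb Q^m:x\in A_p\text{ for all }p\}$.
\end{lemma}

\begin{proof}
Let $L\subset A$ be the $\mathbb Z$-span of a basis of $\mathbb Q^m$. Then $A_p$ contains the lattice $L_p$, so it is open. We claim that $A_p=A+L_p$. Let $x\in A$ and $z\in\mathbb Z_p$, choose $e\ge0$ and $N$ prime to $p$ with $p^eNx\in L$, and write $z=k+p^ez'$ with $k\in\mathbb Z$, $z'\in\mathbb Z_p$. Then $zx=kx+z'N^{-1}(p^eNx)\in A+L_p$. A rational point of $L_p$ has coordinates, in the chosen basis, with denominators prime to $p$. So every $x\in A_p\cap\mathbb Q^m=A+(L_p\cap\mathbb Q^m)$ has a multiple $Nx\in A$ with $p\nmid N$. The reverse inclusion holds because such $N$ is a unit of $\mathbb Z_p$. If $x\in\mathbb Q^m$ lies in every $A_p$, the ideal $\{N\in\mathbb Z:Nx\in A\}$ is contained in no $p\mathbb Z$, so it contains $1$.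
\end{proof}

An open subgroup is closed, so $A_p$ is the closure of $A_p\cap\mathbb Q^m$. We code $A_p$ by this set of rational points; the displayed formula shows that $A\mapsto A_p$ is Borel.

For $m=1$ the module $A_p$ is $\mathbb Q_p$ or $p^k\mathbb Z_p$, so there are countably many possibilities. For $m\ge2$ there are uncountably many: if $\xi\in\mathbb Z_p$ and $M=\mathbb Q_p(1,\xi)+\mathbb Z_p^2$, then $A=M\cap\mathbb Z[1/p]^2$ has $A_p=A+\mathbb Z_p^2=M$, by density of $\mathbb Z[1/p]$ in $\mathbb Q_p$. The continuous parameter is carried entirely by the divisible part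
\[
V_p(A)=\bigcap_{k\ge0}p^kA_p .
\]
This $\mathbb Z_p$-module is closed under multiplication by $p^{-1}$, and it contains every $\mathbb Q_p$-subspace of $A_p$; so it is the largest $\mathbb Q_p$-subspace contained in $A_p$. For $g\in GL_m(\mathbb Q)$ we have $(gA)_p=gA_p$ and $V_p(gA)=gV_p(A)$.

\begin{lemma}\label{lem:lattice}
The quotient $A_p/V_p(A)$ is a lattice in $\mathbb Q_p^m/V_p(A)$. Hence, for a fixed subspace $V$, there are only countably many modules $A_p$ with $V_p(A)=V$. The map $A\mapsto V_p(A)$ is Borel into the Grassmannian of subspaces of $\mathbb Q_p^m$.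
\end{lemma}

\begin{proof}
Let $M=A_p/V_p(A)$, identify $\mathbb Q_p^m/V_p(A)$ with $\mathbb Q_p^r$, and let $|\cdot|_p$ be the maximum norm. The module $M$ is open, hence closed, and it contains no line $\mathbb Q_px$ with $x\ne0$, by maximality of $V_p(A)$. Suppose $M$ is unbounded. Take $x_j\in M$ with $|x_j|_p=p^{n_j}\to\infty$; along a subsequence $p^{n_j}x_j\to x$ with $|x|_p=1$. For each $k$, $p^{-k}x=\lim_jp^{n_j-k}x_j\in M$, so $\mathbb Q_px\subset M$, a contradiction. Thus $p^k\mathbb Z_p^r\subset M\subset p^{-k}\mathbb Z_p^r$ for some $k$. A submodule of a free module of finite rank over the principal ideal domain $\mathbb Z_p$ is free, so $M$ is a lattice; and for each $k$ there are finitely many such $M$, because $p^{-k}\mathbb Z_p^r/p^k\mathbb Z_p^r$ is finite.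

Let $K$ be a ball $x+p^j\mathbb Z_p^m$ with $x\in\mathbb Q^m$. The sets $p^kA_p\cap K$ are compact, open and decreasing in $k$, so $V_p(A)$ meets $K$ if and only if $p^kA_p\cap K$ contains a rational point for every $k$. This is a Borel condition on $A$. The countably many sets $\{V:V\cap K\ne\emptyset\}$ are open in the Grassmannian and separate its points, since a closed set is determined by the balls that it meets. A countable family of Borel sets separating the points of a standard Borel space generates its $\sigma$-algebra.
\end{proof}

Write $A\sim B$ if $kA\subset B$ and $kB\subset A$ for some integer $k\ge1$. This relation is preserved by $GL_m(\mathbb Q)$: if $A\sim B$ then $gA\sim gB$.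

\begin{lemma}\label{lem:quasi}
If $A\sim B$, then $V_p(A)=V_p(B)$ for all $p$, and $A_p=B_p$ for all but finitely many $p$.
\end{lemma}

\begin{proof}
For every $p$ the subspace $V_p(A)=kV_p(A)$ lies in $kA_p\subset B_p$, so $V_p(A)\subset V_p(B)$. For $p\nmid k$ we have $A_p=kA_p\subset B_p$. The reverse inclusions follow by exchanging $A$ and $B$.
\end{proof}

\section{The case of rank one}\label{sec:rankone}

Let $f$ be as in Proposition~\ref{prop:key} with $m=1$, and put $\phi_p(v)=f(v)_p$, an element of the countable set $\{\mathbb Q_p\}\cup\{p^k\mathbb Z_p:k\in\mathbb Z\}$. By (f1), $f(\gamma v)=qf(v)$ for some $q\in\mathbb Q^*$ depending on $\gamma$ and $v$, so $\phi_p(\gamma v)=\phi_p(v)$ for all primes $p$ that divide neither the numerator nor the denominator of $q$. We thus have a sequence of countably-valued labels on the plane whose tail is $\Gamma$-invariant. The following proposition is the core of the argument, in every rank.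

\begin{proposition}\label{prop:labels}
For $n\in\mathbb N$ let $C_n$ be a set and let $\phi_n:\mathbb R^2\to C_n$ be a map with countable range and measurable fibers. Suppose that for each $\gamma\in\Gamma$ there are permutations $g_{\gamma,n}$ of $C_n$ such that for a.e.\ $v$
\begin{equation}\label{eq:tail}
\phi_n(\gamma v)=g_{\gamma,n}\,\phi_n(v)\qquad\text{for all but finitely many }n .
\end{equation}
Then there is a set of positive measure on which every $\phi_n$ is constant.
\end{proposition}

For $m=1$ Proposition~\ref{prop:key} follows at once. Take $g_{\gamma,p}=\mathrm{id}$. On a set of positive measure all completions of $f(v)$ are constant, so $f$ is constant there by Lemma~\ref{lem:localglobal}, and this contradicts (f2).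

For finitely many labels the conclusion of Proposition~\ref{prop:labels} needs no hypothesis: a function with countable range is constant on a set of positive measure. The content is the passage to infinitely many labels, and the next example shows that it fails if \eqref{eq:tail} is assumed only for translations.

\begin{example}\label{ex:digits}
For $x\in\mathbb R$ and $i\ge1$ let $\epsilon_i(x)\in\{0,1\}$ be the parity of $\lfloor2^ix\rfloor$, the $i$th binary digit. The fractional part of $2^nx$ is $\sum_{i>n}\epsilon_i(x)2^{n-i}$, and if $2^n(x-x')=k\in\mathbb Z$ then $\lfloor2^ix\rfloor-\lfloor2^ix'\rfloor=2^{i-n}k$ is even for $i>n$. So $\epsilon_i(x)=\epsilon_i(x')$ for all $i>n$ if and only if $2^n(x-x')\in\mathbb Z$. The labels $\phi_i(v)=(\epsilon_i(v_1),\epsilon_i(v_2))$ therefore satisfy \eqref{eq:tail} for $\gamma\in T$, with $g_{\gamma,i}=\mathrm{id}$, while a set on which they are all constant lies in a coset of $\mathbb Z^2$.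

These labels come from groups. Let $p_1<p_2<\cdots$ be the primes, and let $f(v)\le\mathbb Q$ be generated by $1$, the $1/p_{2i-1}$ with $\epsilon_i(v_1)=1$, and the $1/p_{2i}$ with $\epsilon_i(v_2)=1$. Then $f(v)_p$ is $p^{-1}\mathbb Z_p$ or $\mathbb Z_p$ according to the digit attached to $p$. If $f(v)$ and $f(v')$ have the same completions at all but finitely many primes, a suitable product of powers of these primes carries one onto the other by Lemma~\ref{lem:localglobal}. Hence $f(v)\cong f(v')$ if and only if $v-v'\in T$, and Proposition~\ref{prop:key} is false with $T$ in place of $\Gamma$.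
\end{example}

To see what $SL_2$ must contribute, compare the labels at $v$ and at $v+t$. For integers $N<N'$ and $t\in\mathbb R^2$ put
\begin{equation}\label{eq:d}
d_{N,N'}(t)=|\{v\in\square:\phi_n(v+t)\ne\phi_n(v)\text{ for some }n\in(N,N']\}| .
\end{equation}
This function is continuous and vanishes at $0$, so it is small near $0$; the question is whether it is small on a neighborhood that does not shrink as $N'\to\infty$. In Example~\ref{ex:digits} it is not: for $t\notin T$ the values $d_{N,N'}(t)$ increase to $1$ as $N'\to\infty$. Being continuous, $d_{N,N'}$ passes through intermediate values on its way from $0$ to nearly $1$. For instance $d_{N,N'}(2^{-N'-1},0)=1/2$, because adding $2^{-N'-1}$ to $x$ changes the $N'$th digit if $\epsilon_{N'+1}(x)=1$ and changes none of the first $N'$ digits otherwise. For the group $\Gamma$ we shall prove that intermediate values are rare, uniformly in $N'$: for large $N$ and most $t$, the number $d_{N,N'}(t)$ is close to $0$ or close to $1$. A continuous, almost subadditive function that starts at $0$ cannot cross such a gap.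

The mechanism is this. The set of pairs $(v,v+t)$ with equal labels in the window $(N,N']$ is almost invariant under any given finite subset of $\Gamma$ once $N$ is large, whatever $N'$ is. Relative property (T) turns almost invariance under one finite subset of $\Gamma$ into closeness to a function that is exactly $T$-invariant. By ergodicity such a function does not depend on $v$, and an indicator function close to a constant has mean close to $0$ or $1$.

\section{From almost invariance under $\Gamma$ to invariance under $T$}\label{sec:T}

\subsection*{Relative property (T)}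
A unitary representation of a locally compact group $S$ is a homomorphism $\rho$ from $S$ to the unitary group of a Hilbert space such that $y\mapsto\rho(y)\zeta$ is continuous for each vector $\zeta$. It \emph{almost has invariant vectors} if for every compact $Q\subset S$ and $\kappa>0$ there is a unit vector $\zeta$ with $\max_{y\in Q}\|\rho(y)\zeta-\zeta\|<\kappa$. We use the following theorem for $K=\mathbb Q_2$.

\begin{theorem}[{\cite[\S1.4]{BHV}}]\label{thm:RT}
Let $K$ be a local field. Every unitary representation of $K^2\rtimes SL_2(K)$ that almost has invariant vectors has a nonzero $K^2$-invariant vector.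
\end{theorem}

\subsection*{The space of pairs}
Two obstacles stand between this theorem and the pairs $(v,v+t)$. First, $\gamma=(a,\sigma)$ sends $(v,v+t)$ to $(\gamma v,\gamma v+\sigma t)$, so the increment $t$ moves. We therefore write $t=gh$ with $h$ fixed and $g\in SL_2(\mathbb R)$, and work on the group $\mathbb G=\mathbb R^2\rtimes SL_2(\mathbb R)$ with product $(v,g)(v',g')=(v+gv',gg')$. The group $\Gamma$ acts on $\mathbb G$ by left multiplication, and
\begin{equation}\label{eq:pairs}
\gamma(v,g)=(\gamma v,\sigma g),\qquad\gamma v+\sigma gh=\gamma(v+gh)\qquad\text{for }\gamma=(a,\sigma).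
\end{equation}
So both maps $(v,g)\mapsto v$ and $(v,g)\mapsto v+gh$ are $\Gamma$-equivariant. Second, we need a finite measure. The subgroup $\Gamma_0=\mathbb Z^2\rtimes SL_2(\mathbb Z)$ has a fundamental domain of finite measure in $\mathbb G$, but $\mathbb Z^2$ is not ergodic on the plane; the group $T$ is ergodic, but not discrete. Adding a $2$-adic factor reconciles the two requirements. Let
\[
S=\mathbb Q_2^2\rtimes SL_2(\mathbb Q_2),\qquad M=\mathbb Q_2^2\lhd S,\qquad\mathcal U=\mathbb Z_2^2\rtimes SL_2(\mathbb Z_2),
\]
with the same product formula. The subgroup $\mathcal U$ is compact and open, and $\Gamma$ embeds in $S$ with $\Gamma\cap\mathcal U=\Gamma_0$, because $\mathbb Z[1/2]\cap\mathbb Z_2=\mathbb Z$. Moreover $\Gamma$ is dense in $S$: since $\mathbb Z[1/2]$ is dense in $\mathbb Q_2$, the closure of $\Gamma$ contains $M$ and all elementary matrices, and these generate $SL_2(\mathbb Q_2)$. Every coset $y\,\mathcal U$ is open and so meets $\Gamma$; hence $S=\Gamma\,\mathcal U$. The group $S$ is unimodular: $SL_2(\mathbb Q_2)$ is unimodular since each elementary matrix is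 a commutator, and the product of the Haar measures of $M$ and $SL_2(\mathbb Q_2)$ is invariant under left and right multiplication. Normalize it so that $\mathcal U$ has measure $1$.

A \emph{fundamental domain} for a free action of a countable group is a Borel set meeting each orbit exactly once. If the action preserves a measure, an invariant function $\psi\ge0$ has the same integral over any two fundamental domains $D_1,D_2$, since $\int_{D_1}\psi=\sum_\gamma\int_{D_1\cap\gamma D_2}\psi=\sum_\gamma\int_{\gamma^{-1}D_1\cap D_2}\psi=\int_{D_2}\psi$. Recall that $SL_2(\mathbb Z)$ has finite covolume in $SL_2(\mathbb R)$. Let $\bar D\subset SL_2(\mathbb R)$ be a fundamental domain for left multiplication by $SL_2(\mathbb Z)$, let $\bar\mu$ be the Haar measure with $\bar\mu(\bar D)=1$, and let $\mu$ be the product of Lebesgue measure and $\bar\mu$ on $\mathbb G$. It is $\Gamma$-invariant by \eqref{eq:pairs}. The set $D=\square\times\bar D$ is a fundamental domain for $\Gamma_0$ on $\mathbb G$ (first move $g$ into $\bar D$, then $v$ into $\square$), and $\mu(D)=1$.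

\begin{lemma}\label{lem:fd}
$D\times\mathcal U$ is a fundamental domain for the diagonal left action of $\Gamma$ on $\mathbb G\times S$.
\end{lemma}

\begin{proof}
Given $(x,y)$, write $y=\gamma u$ with $\gamma\in\Gamma$, $u\in\mathcal U$, and $\gamma^{-1}x=\eta x'$ with $\eta\in\Gamma_0$, $x'\in D$. Then $(x,y)=\gamma\eta\,(x',\eta^{-1}u)$ and $\eta^{-1}u\in\mathcal U$. If $\beta(x,u)=(x',u')$ with both points in $D\times\mathcal U$, then $\beta=u'u^{-1}\in\Gamma\cap\mathcal U=\Gamma_0$, and $\beta x=x'$ gives $\beta=1$.
\end{proof}

To pass from information about most $g$ to information about many increments $t=gh$, we need one more fact.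

\begin{lemma}\label{lem:submersion}
Let $h\in\mathbb R^2$ be nonzero and $Z\subset\mathbb R^2$ a null Borel set. Then $\bar\mu\{g:gh\in Z\}=0$.
\end{lemma}

\begin{proof}
Write $h=ke_1$ with $k\in SL_2(\mathbb R)$ and $e_1=(1,0)^{\mathsf T}$. Right multiplication by $k$ preserves null sets, so we may take $h=e_1$. On the conull open set $g_{11}\ne0$ the entries $(g_{11},g_{21},g_{12})$ are coordinates in which $\bar\mu$ has a smooth density, and $ge_1=(g_{11},g_{21})^{\mathsf T}$. Apply Fubini's theorem.
\end{proof}

\subsection*{The main estimate}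
Let $\mathcal H$ be a separable Hilbert space. A \emph{unitary cocycle} is a map $\alpha:\Gamma\times Y\to U(\mathcal H)$, where $Y\subset\mathbb G$ is a conull $\Gamma$-invariant set, such that $x\mapsto\alpha(\gamma,x)\zeta$ is measurable for all $\gamma,\zeta$ and $\alpha(\gamma\gamma',x)=\alpha(\gamma,\gamma'x)\alpha(\gamma',x)$. The point of the next lemma is that $\mathcal E$ and $\vartheta$ depend on $\varepsilon$ alone.

\begin{lemma}\label{lem:RT}
For each $\varepsilon>0$ there are a finite set $\mathcal E\subset\Gamma$ and $\vartheta>0$ with the following property. Let $\alpha$ be a unitary cocycle with values in $U(\mathcal H)$, and let $\xi:D\to\mathcal H$ be measurable with $\|\xi(x)\|\le1$ and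
\begin{equation}\label{eq:almost}
\sum_{\beta\in\mathcal E}\int_{D\cap\beta^{-1}D}\|\xi(\beta x)-\alpha(\beta,x)\xi(x)\|^2\,d\mu(x)\le\vartheta .
\end{equation}
Then there is a measurable $F:\mathbb G\to\mathcal H$ with $\int_D\|F-\xi\|^2\,d\mu\le\varepsilon$ and $F(ax)=\alpha(a,x)F(x)$ for a.e.\ $x$, for all $a\in T$.
\end{lemma}

\begin{proof}
\emph{Step 1: a uniform constant.} There are a compact $Q\subset S$ and $\kappa>0$ such that $\max_{y\in Q}\|\rho(y)\zeta-\zeta\|\ge\kappa\|\zeta\|$ for every unitary representation $\rho$ of $S$ without nonzero $M$-invariant vectors and every $\zeta$. Otherwise let $Q_n$ be increasing compact sets whose interiors cover $S$, and let $\rho_n$ be a counterexample for $(Q_n,1/n)$. Then $\bigoplus_n\rho_n$ almost has invariant vectors and has no nonzero $M$-invariant vector, contrary to Theorem~\ref{thm:RT}. Now let $\rho$ be arbitrary and let $\mathsf P$ be the orthogonal projection onto the $M$-invariant vectors. These form an $S$-invariant subspace because $M$ is normal, so $\mathsf P$ commutes with $\rho(S)$. Applying the inequality to $(1-\mathsf P)\zeta$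 in the orthogonal complement gives
\begin{equation}\label{eq:kazhdan}
\|\zeta-\mathsf P\zeta\|\le\kappa^{-1}\max_{y\in Q}\|(1-\mathsf P)(\rho(y)\zeta-\zeta)\|\le\kappa^{-1}\max_{y\in Q}\|\rho(y)\zeta-\zeta\| .
\end{equation}

\emph{Step 2: choice of $\mathcal E$ and $\vartheta$.} By compactness there are $y_1,\dots,y_k\in S$ with $Q\subset\bigcup_iy_i\,\mathcal U$, and a finite $C\subset\Gamma$ with $\bigcup_i\mathcal Uy_i\subset\bigcup_{\gamma\in C}\gamma\,\mathcal U$. For $\gamma\in C$ and $x\in D$ let $\beta(\gamma,x)$ be the unique element $\beta\in\gamma\Gamma_0$ with $\beta^{-1}x\in D$. These finitely many functions of $x$ take countably many values on a probability space, so there is a finite $\mathcal E\subset\Gamma$ such that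
\[
B_0=\{x\in D:\beta(\gamma,x)\notin\mathcal E\text{ for some }\gamma\in C\}
\]
has $\mu(B_0)\le\kappa^2\varepsilon/8$. Put $\vartheta=\kappa^2\varepsilon/2$.

\emph{Step 3: a representation of $S$.} Let $\mathcal V$ be the space of classes of measurable $\Psi:\mathbb G\times S\to\mathcal H$ with $\Psi(\gamma x,\gamma y)=\alpha(\gamma,x)\Psi(x,y)$ a.e.\ for all $\gamma\in\Gamma$ and $\|\Psi\|^2=\int_{D\times\mathcal U}\|\Psi(x,y)\|^2<\infty$. By Lemma~\ref{lem:fd}, restriction identifies $\mathcal V$ with $L^2(D\times\mathcal U,\mathcal H)$: a function $\psi$ on $D\times\mathcal U$ extends by $\Psi(\gamma x,\gamma u)=\alpha(\gamma,x)\psi(x,u)$, and the extension is equivariant by the cocycle identity. Put $(\rho(y')\Psi)(x,y)=\Psi(x,yy')$. Right multiplication commutes with $\Gamma$, so $D\times\mathcal Uy'$ is again a fundamental domain, and the function $\|\Psi(x,y)\|^2$ is $\Gamma$-invariant. With unimodularity of $S$ this gives $\|\rho(y')\Psi\|^2=\int_{D\times\mathcal Uy'}\|\Psi(x,y)\|^2=\|\Psi\|^2$. So $\rho$ is a homomorphism to $U(\mathcal V)$. On the open subgroup $\mathcal U$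 it is right translation in the second variable of $L^2(D\times\mathcal U,\mathcal H)$, which is continuous; hence $\rho$ is continuous.

\emph{Step 4: the estimate.} Let $\Xi\in\mathcal V$ be given by $\Xi(\gamma x,\gamma u)=\alpha(\gamma,x)\xi(x)$ for $x\in D$, $u\in\mathcal U$. It is fixed by $\rho(\mathcal U)$, so the maximum in \eqref{eq:kazhdan} for $\zeta=\Xi$ is at most $\max_i\|\rho(y_i)\Xi-\Xi\|$. Fix $i$, and let $x\in D$, $u\in\mathcal U$. Choose $\gamma\in C$ with $uy_i\in\gamma\,\mathcal U$ and put $\beta=\beta(\gamma,x)$. Then $\beta^{-1}x\in D$ and $\beta^{-1}uy_i\in\Gamma_0\,\mathcal U=\mathcal U$, so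
\[
\Xi(x,uy_i)-\Xi(x,u)=\alpha(\beta,\beta^{-1}x)\xi(\beta^{-1}x)-\xi(x).
\]
The squared norm of this vector is at most $4$. If $x\notin B_0$, then $\beta\in\mathcal E$ and $x\in D\cap\beta D$. Integrating, and substituting $x=\beta x'$ in each term, we obtain from \eqref{eq:almost}
\[
\|\rho(y_i)\Xi-\Xi\|^2\le4\mu(B_0)+\vartheta\le\kappa^2\varepsilon .
\]
By \eqref{eq:kazhdan}, $\Xi'=\mathsf P\Xi$ satisfies $\int_{\mathcal U}\int_D\|\Xi'(x,u)-\xi(x)\|^2\,d\mu(x)\,du\le\varepsilon$.

\emph{Step 5: from $M$ to $T$.} Write elements of $S$ as $(b_0,\bar y)$; then $(b_0,\bar y)(b,1)=(b_0+\bar yb,\bar y)$. Invariance under $\rho(M)$ and Fubini's theorem show that for a.e.\ $(x,\bar y)$ we have $\Xi'(x,(b_0+\bar yb,\bar y))=\Xi'(x,(b_0,\bar y))$ for a.e.\ $(b_0,b)$; that is, $b_0\mapsto\Xi'(x,(b_0,\bar y))$ is a.e.\ constant. Left multiplication by $a\in T$ changes only $b_0$, so for a.e.\ $(x,y)$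
\[
\Xi'(ax,y)=\Xi'(ax,ay)=\alpha(a,x)\,\Xi'(x,y).
\]
As $T$ is countable, for a.e.\ $u\in\mathcal U$ the function $F=\Xi'(\cdot,u)$ is measurable and has the required equivariance, and for a positive-measure set of $u$ it satisfies $\int_D\|F-\xi\|^2\,d\mu\le\varepsilon$.
\end{proof}

An element $a\in T$ acts on $\mathbb G$ by $(v,g)\mapsto(v+a,g)$. So for a.e.\ $g$ the function $F(\cdot,g)$ on the plane is $T$-equivariant, and ergodicity can be applied to it.

\section{Proof of Proposition~\ref{prop:labels}}\label{sec:labels}

After changes on a null set, the fibers of all $\phi_n$ are Borel. For $\gamma\in\Gamma$ let $N_\gamma(v)$ be the least $N$ such that the equality in \eqref{eq:tail} holds for all $n>N$; this function is measurable and a.e.\ finite. Let $d=d_{N,N'}$ be as in \eqref{eq:d}.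

\begin{lemma}\label{lem:d}
The function $d:\mathbb R^2\to[0,1]$ is continuous, $d(0)=0$, and for $t,t'\in\mathbb R^2$ and integers $K\ge1$
\[
d(t-t')\le d(t)+d(t')+2|t'|,\qquad d(Kt)\le Kd(t)+K|t| .
\]
\end{lemma}

\begin{proof}
Let $\phi=(\phi_n)_{N<n\le N'}$, a map with countable range. We have $|d(t)-d(t')|\le|\{v\in\square:\phi(v+t)\ne\phi(v+t')\}|$, which tends to $0$ as $t\to t'$ by Lemma~\ref{lem:TL}(i) on $\square+t'$. If $\phi(v+t+t')\ne\phi(v)$, then $\phi(v+t)\ne\phi(v)$ or $\phi(v'+t')\ne\phi(v')$ for $v'=v+t\in\square+t$; by \eqref{eq:boundary}, $d(t+t')\le d(t)+d(t')+|t|$. If $\phi(v-t)\ne\phi(v)$, then $\phi(v'+t)\ne\phi(v')$ for $v'=v-t\in\square-t$; so $d(-t)\le d(t)+|t|$. The first inequality of the lemma follows from $t-t'=(-t')+t$, and the second by induction from $(k+1)t=t+kt$.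
\end{proof}

\begin{lemma}\label{lem:dichotomy}
For every $\varepsilon>0$ there is $N$ such that for all $N'>N$ and all $|h|\le1$
\[
\int_{\bar D}d(gh)\bigl(1-d(gh)\bigr)\,d\bar\mu(g)\le\varepsilon .
\]
\end{lemma}

\begin{proof}
Let $\mathcal E,\vartheta$ be given by Lemma~\ref{lem:RT}. Let $B$ be the set of $(v,g)\in\mathbb G$ with $\phi_n(v+gh)=\phi_n(v)$ for all $n\in(N,N']$. We apply the lemma with $\mathcal H=\mathbb C$, $\alpha=1$ and $\xi=1_B|_D$. Let $\beta\in\mathcal E$ and suppose $N_\beta(v)\le N$ and $N_\beta(v+gh)\le N$. By \eqref{eq:pairs} the two points attached to $\beta(v,g)$ are $\beta v$ and $\beta(v+gh)$, and their labels of index $n>N$ are the images under the injective map $g_{\beta,n}$ of the labels of $v$ and $v+gh$. So $(v,g)\in B$ if and only if $\beta(v,g)\in B$, and the left side of \eqref{eq:almost} is at most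
\[
\sum_{\beta\in\mathcal E}\mu\{(v,g)\in D:N_\beta(v)>N\text{ or }N_\beta(v+gh)>N\}.
\]
This bound does not involve $N'$. Choose a compact $\bar D_c\subset\bar D$ with $|\mathcal E|\,\bar\mu(\bar D\setminus\bar D_c)\le\vartheta/2$, where $|\mathcal E|$ is the cardinality, and $L$ with $|gh|\le L$ for $g\in\bar D_c$, $|h|\le1$. The sum is at most $\vartheta/2+2\sum_{\beta\in\mathcal E}|\{z:|z|\le L+2,\ N_\beta(z)>N\}|$, which is at most $\vartheta$ for large $N$, independently of $h$.

For such $N$ let $F$ be as in Lemma~\ref{lem:RT}. For a.e.\ $g$ the function $F(\cdot,g)$ is $T$-invariant, hence a.e.\ equal to a constant $c$. The indicator function $1_B(\cdot,g)$ has mean $1-d(gh)$ on $\square$, so $\int_\square|1_B(v,g)-c|^2\,dv$ is at least the variance $d(gh)(1-d(gh))$. Integrate over $g\in\bar D$.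
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:labels}]
Let $\pi$ be the image of $\bar\mu|_{\bar D}$ under $g\mapsto ge_1$. By Lemma~\ref{lem:submersion} it is a probability measure on $\mathbb R^2$ with an $L^1$ density. Lemma~\ref{lem:dichotomy} with $h=re_1$ controls $d(rt)$ only for $\pi$-most $t$; almost subadditivity will extend the control to all $t$ in a ball, and we then let the scale $r$ grow from $0$. Fix successively
\begin{itemize}
\item $c>0$ with $|\pi(Z+t)-\pi(Z)|\le0.1$ for all Borel $Z$ and $|t|\le c$ (continuity of translation in $L^1$);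
\item an integer $K\ge1$ with $\pi\{t:|t|\le Kc\}\ge0.95$;
\item $\tau=1/(100K)$ and $\varepsilon=\tau(1-\tau)/25$;
\item $r_0\in(0,1]$ with $(2K^2+K)c\,r_0\le0.01$;
\item $N$ as in Lemma~\ref{lem:dichotomy} for this $\varepsilon$.
\end{itemize}
None of these depends on $N'$. Let $N'>N$ be arbitrary and put $I(r)=\int d(rt)\,d\pi(t)$. By dominated convergence $I$ is continuous, and $I(0)=0$.

\emph{Claim: if $0\le r\le r_0$ and $I(r)\le0.1$, then $d(rt)\le0.03$ for all $|t|\le Kc$, and $I(r)\le0.08$.} If $\tau<d<1-\tau$ then $d(1-d)>\tau(1-\tau)$, so Lemma~\ref{lem:dichotomy} and Markov's inequality give $\pi\{t:\tau<d(rt)<1-\tau\}\le0.04$. Also $\pi\{t:d(rt)\ge1-\tau\}\le0.1/(1-\tau)<0.11$. Hence $Z=\{t:|t|\le Kc,\ d(rt)\le\tau\}$ has $\pi(Z)\ge0.95-0.04-0.11=0.8$. For $|t|\le c$ we have $\pi(Z)+\pi(Z+t)\ge0.8+0.7>1$, so $Z$ meets $Z+t$ and $t=z-z'$ with $z,z'\in Z$. By Lemma~\ref{lem:d}, $d(rt)\le2\tau+2rKc$. For $|t|\le Kc$ apply this to $t/K$ and use the second inequality of Lemma~\ref{lem:d}: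
\[
d(rt)\le K(2\tau+2rKc)+rKc\le0.02+0.01 .
\]
Finally $I(r)\le0.03+\pi\{t:|t|>Kc\}\le0.08$. The claim is proved.

By the claim, the set of $r\in[0,r_0]$ with $I(r)\le0.1$ equals the set where $I(r)<0.1$. It is closed, relatively open and contains $0$, so it is $[0,r_0]$. The claim for $r=r_0$ gives $d_{N,N'}(t)\le0.03$ for all $|t|\le r_1:=r_0Kc$ and all $N'>N$. The sets in \eqref{eq:d} increase with $N'$. So for each $|t|\le r_1$ the set of $v\in\square$ with $\phi_n(v+t)=\phi_n(v)$ for all $n>N$ has measure at least $0.97$. By Fubini's theorem there is $v$ such that $E=\{v':\phi_n(v')=\phi_n(v)\text{ for all }n>N\}$ has positive measure. The map $(\phi_n)_{n\le N}$ has countable range, so it is constant on a subset of $E$ of positive measure.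
\end{proof}

\section{Untwisting the cocycle}\label{sec:cocycle}

Let $f$ be as in Proposition~\ref{prop:key}, with $m$ arbitrary. Now $f(\gamma v)=gf(v)$ with a matrix $g$ that depends on $v$ and may change every completion, whereas \eqref{eq:tail} requires permutations independent of $v$. We first organize the matrices $g$ into a cocycle and then show that every cocycle of this kind comes from a homomorphism.

\subsection*{The cocycle of $f$}
The matrix $g$ is determined only modulo $\mathrm{Aut}(f(v))$, where $\mathrm{Aut}(A)=\{g:gA=A\}$. This group can take uncountably many values: for $m=1$ a prime $p$ belongs to $\mathrm{Aut}(A)$ exactly when $A_p=\mathbb Q_p$. We replace it by a larger group with only countably many possible values. Let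
\[
\mathcal R(A)=\{r\in M_m(\mathbb Q):krA\subset A\text{ for some integer }k\ge1\}.
\]
If $krA\subset A$ and $lr'A\subset A$, then $kl(r+r')A\subset A$ and $klrr'A\subset A$; the scalars lie in $\mathcal R(A)$ as well. So $\mathcal R(A)$ is a $\mathbb Q$-subalgebra of $M_m(\mathbb Q)$, and there are only countably many of these, as each is spanned by a finite set. The map $A\mapsto\mathcal R(A)$ is Borel, $\mathcal R(gA)=g\mathcal R(A)g^{-1}$, and $\mathrm{Aut}(A)\subset\mathcal R(A)^\times$. The price of the enlargement is that equality is weakened to $\sim$: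
\begin{equation}\label{eq:unit}
rA\sim A\qquad\text{for }r\in\mathcal R(A)^\times,
\end{equation}
because $krA\subset A$ and $lr^{-1}A\subset A$ give $kl\,rA\subset A$ and $kl\,A\subset rA$.

By (f1) the $GL_m(\mathbb Q)$-conjugacy class of $\mathcal R(f(v))$ is $\Gamma$-invariant. By ergodicity it is the class of one algebra $R$ on a conull $\Gamma$-invariant Borel set $X_0\subset X$. Replace $f(v)$ by $c(v)f(v)$, where $c(v)$ is the first element in an enumeration of $GL_m(\mathbb Q)$ that conjugates $\mathcal R(f(v))$ to $R$. Then $\mathcal R(f(v))=R$ on $X_0$, and (f1), (f2) persist. Let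
\[
\mathcal N=\{g\in GL_m(\mathbb Q):gRg^{-1}=R\},\qquad\Lambda=\mathcal N/R^\times ,
\]
where $R^\times$ is normal in $\mathcal N$ and $\Lambda$ is countable. If $v\in X_0$ and $f(\gamma v)=gf(v)$, then $R=gRg^{-1}$, so $g\in\mathcal N$; and if $g'$ is another such matrix then $g^{-1}g'\in\mathrm{Aut}(f(v))\subset R^\times$. So $w(\gamma,v)=gR^\times\in\Lambda$ is well defined. It is Borel (take the first such $g$), and it is a \emph{cocycle}: $w(\gamma\gamma',v)=w(\gamma,\gamma'v)\,w(\gamma',v)$. For $m=1$ we have $R=\mathbb Q$ and $\Lambda$ is trivial, which is why this section was not needed in rank one.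

\begin{proposition}\label{prop:untwist}
Let $\Lambda$ be a countable group, $X_0\subset\mathbb R^2$ a conull $\Gamma$-invariant Borel set and $w:\Gamma\times X_0\to\Lambda$ a Borel cocycle. Then there are a measurable $b:\mathbb R^2\to\Lambda$ and a homomorphism $\delta:\Gamma\to\Lambda$ with $w(\gamma,v)=b(\gamma v)\delta(\gamma)b(v)^{-1}$ for a.e.\ $v$, for all $\gamma\in\Gamma$.
\end{proposition}

\subsection*{Lifts of translations}
If $b$ and $\delta$ exist, then $\varphi(v)=b(v+t)b(v)^{-1}$ satisfies
\begin{equation}\label{eq:inter}
\varphi(v+a)=w(a,v+t)\,\varphi(v)\,w(a,v)^{-1}\qquad\text{for a.e. }v,\text{ for all }a\in T,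
\end{equation}
as one sees by substituting $b(v'+a)=w(a,v')b(v')\delta(a)^{-1}$ for $v'=v+t$ and $v'=v$. This equation involves neither $b$ nor $\delta$. We shall solve it for all $t$, coherently, and then recover $b$. Let $I_t$ be the set of measurable solutions $\varphi:\mathbb R^2\to\Lambda$ of \eqref{eq:inter}, modulo null sets. Solutions are rigid: for $\varphi,\varphi'\in I_t$ the set $\{\varphi=\varphi'\}$ is $T$-invariant modulo null sets, so by ergodicity
\begin{equation}\label{eq:rigid}
\varphi,\varphi'\in I_t\text{ and }|\{\varphi=\varphi'\}|>0\quad\Longrightarrow\quad\varphi=\varphi' .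
\end{equation}
Solutions can also be composed. Let $T$ act on $X_0\times\Lambda$ by $a\cdot(v,\lambda)=(v+a,w(a,v)\lambda)$, and let $L_{t,\varphi}(v,\lambda)=(v+t,\varphi(v)\lambda)$. Comparing $a\cdot L_{t,\varphi}(v,\lambda)=(v+t+a,w(a,v+t)\varphi(v)\lambda)$ with $L_{t,\varphi}(a\cdot(v,\lambda))=(v+a+t,\varphi(v+a)w(a,v)\lambda)$, we see that $\varphi\in I_t$ if and only if $L_{t,\varphi}$ commutes a.e.\ with $T$. Since
\begin{equation}\label{eq:compose}
L_{t',\varphi'}\circ L_{t,\varphi}=L_{t+t',\,\varphi'(\cdot+t)\varphi},\qquad L_{t,\varphi}^{-1}=L_{-t,\,\varphi(\cdot-t)^{-1}},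
\end{equation}
the maps $L_{t,\varphi}$ with $\varphi\in I_t$, taken modulo null sets, form a group $\mathcal L$ under composition. Put $\Delta(\varphi)=|\{v\in\square:\varphi(v)\ne e\}|$, and let $O_\kappa$ be the set of $t\in\mathbb R^2$ for which some $\varphi\in I_t$ has $\Delta(\varphi)\le\kappa$. For small $t$ the constant function $e$ almost solves \eqref{eq:inter} for each fixed $a$, by Lemma~\ref{lem:TL}; relative property (T) corrects it to an exact solution.

\begin{lemma}\label{lem:small}
For every $\kappa>0$, the set $O_\kappa$ contains a neighborhood of $0$.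
\end{lemma}

\begin{proof}
We may assume $\kappa<1$. Let $\varepsilon=\kappa/1200$ and let $\mathcal E,\vartheta$ be given by Lemma~\ref{lem:RT}.

\emph{Step 1: for small $h$, most $g\in\bar D$ satisfy $gh\in O_{\kappa/3}$.} Let $(\chi_\lambda)_{\lambda\in\Lambda}$ be the standard basis of $\ell^2(\Lambda)$. On the conull set of $(v,g)$ with $v,v+gh\in X_0$, which is $\Gamma$-invariant by \eqref{eq:pairs}, define
\[
\alpha_h(\gamma,(v,g))\chi_\lambda=\chi_{w(\gamma,v+gh)\,\lambda\,w(\gamma,v)^{-1}} .
\]
By \eqref{eq:pairs} and the cocycle identity for $w$ at the points $v+gh$ and $v$, this is a unitary cocycle. For $\xi\equiv\chi_e$ the left side of \eqref{eq:almost} is at most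
\[
2\sum_{\beta\in\mathcal E}\int_{\bar D}|\{v\in\square:w(\beta,v+gh)\ne w(\beta,v)\}|\,d\bar\mu(g),
\]
which tends to $0$ as $h\to0$ by Lemma~\ref{lem:TL}(i) for each $g$ and dominated convergence. So for $|h|$ less than some $r>0$ there is $F_h$ as in Lemma~\ref{lem:RT}. By Markov's inequality and Fubini's theorem there is a measurable $\mathcal G_h\subset\bar D$ with $\bar\mu(\mathcal G_h)\ge3/4$ such that for $g\in\mathcal G_h$ the function $F=F_h(\cdot,g)$ satisfies $\int_\square\|F-\chi_e\|^2\le4\varepsilon$ and, with $t=gh$,
\begin{equation}\label{eq:coeff}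
F(v+a)\bigl(w(a,v+t)\lambda\,w(a,v)^{-1}\bigr)=F(v)(\lambda)\qquad(a\in T,\ \lambda\in\Lambda,\ \text{a.e. }v).
\end{equation}
We extract from $F$ its dominant coefficient. The function $\|F(v)\|$ is $T$-invariant, so it is a.e.\ a constant $c$. The set $Z=\{v\in\square:\|F(v)-\chi_e\|<0.1\}$ has $|\square\setminus Z|\le400\varepsilon=\kappa/3<1$, so $c<1.1$. Let $\varphi(v)$ be the element $\lambda$ with $|F(v)(\lambda)|^2>c^2/2$, if there is one; there is at most one when $\|F(v)\|=c$. By \eqref{eq:coeff} the domain of $\varphi$ is $T$-invariant and $\varphi$ satisfies \eqref{eq:inter} there. For $v\in Z$ we have $|F(v)(e)|^2>0.81>c^2/2$, so $\varphi(v)=e$ for a.e.\ $v\in Z$. Thus the domain has positive measure, hence is conull; $\varphi\in I_t$; and $\Delta(\varphi)\le\kappa/3$.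

\emph{Step 2: differences.} Choose a compact $\bar D'\subset\bar D$ with $\bar\mu(\bar D')\ge1/2$, and $h\ne0$ with $|h|<r$ and $|gh|\le\kappa/3$ for $g\in\bar D'$. The set $\mathcal G_h\cap\bar D'$ has positive measure, so it contains a compact set $C_0$ of positive measure. The compact set $P=C_0h$ has positive measure by Lemma~\ref{lem:submersion}. Let $t,t'\in P$, with $\varphi\in I_t$ and $\varphi'\in I_{t'}$ from Step 1. By \eqref{eq:compose}, $L_{t,\varphi}\circ L_{t',\varphi'}^{-1}=L_{t-t',\psi}$ with $\psi(v)=\varphi(v-t')\varphi'(v-t')^{-1}$, and $\Delta(\psi)\le|t'|+\Delta(\varphi)+\Delta(\varphi')\le\kappa$ by \eqref{eq:boundary}. So $P-P\subset O_\kappa$, and Lemma~\ref{lem:T}(ii) concludes the proof.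
\end{proof}

\begin{lemma}\label{lem:flow}
There is a Borel map $\Phi:\mathbb R^2\times\mathbb R^2\to\Lambda$ such that $\Phi(\cdot,t)\in I_t$ for every $t$ and, for all $t,t'$, $\Phi(v,t+t')=\Phi(v+t,t')\,\Phi(v,t)$ for a.e.\ $v$.
\end{lemma}

\begin{proof}
\emph{A local homomorphism.} Let $O\subset O_{1/8}$ be an open ball around $0$ of radius at most $1/8$. For $t\in O$ there is $\varphi_t\in I_t$ with $\Delta(\varphi_t)\le1/8$, and it is unique by \eqref{eq:rigid}, since two such functions agree on a set of measure at least $3/4$. Put $j(t)=L_{t,\varphi_t}$. If $t,t',t+t'\in O$, then $\psi=\varphi_{t'}(\cdot+t)\varphi_t\in I_{t+t'}$ has $\Delta(\psi)\le1/8+1/8+|t|\le3/8$. So $\psi$ and $\varphi_{t+t'}$ agree on a set of measure at least $1/2$ and are equal. Thus $j(t')\circ j(t)=j(t+t')=j(t)\circ j(t')$.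

\emph{Extension to $\mathbb R^2$.} For $t\in\mathbb R^2$ and $k\ge1$ with $t/k\in O$ put $j_k(t)=j(t/k)^k$. For $i\ge1$ all multiples $i't/(ki)$ with $1\le i'\le i$ lie in $O$, so $j(t/(ki))^i=j(t/k)$ and $j_{ki}(t)=j_k(t)$. If also $t/i\in O$, then $j_k(t)=j_{ki}(t)=j_i(t)$. So $j_k(t)$ is independent of $k$ and extends $j$; call it $j(t)$. Given $t,t'$, take $k$ with $t/k$, $t'/k$, $(t+t')/k\in O$. Then $j(t/k)$ and $j(t'/k)$ commute and have product $j((t+t')/k)$, and $k$th powers give $j(t+t')=j(t')\circ j(t)$. Write $j(t)=L_{t,\Phi_t}$. Then $\Phi_t\in I_t$, and $\Phi_{t+t'}=\Phi_{t'}(\cdot+t)\Phi_t$ by \eqref{eq:compose}.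

\emph{Continuity.} For $\kappa\le1/8$ and $t'\in O\cap O_\kappa$, the function witnessing $t'\in O_\kappa$ is $\varphi_{t'}=\Phi_{t'}$ by uniqueness. So $\Delta(\Phi_{t'})\to0$ as $t'\to0$, by Lemma~\ref{lem:small}. For $a\in\mathbb Z^2$, equation \eqref{eq:inter} gives $\Phi_{t'}(v+a)=e$ whenever $\Phi_{t'}(v)=e$ and $w(a,v+t')=w(a,v)$; with Lemma~\ref{lem:TL}(i) we get $|\{v\in\square+a:\Phi_{t'}(v)\ne e\}|\to0$. The same then holds for every bounded $K$ in place of $\square+a$, and therefore
\[
|\{v\in K:\Phi_{t+t'}(v)\ne\Phi_t(v)\}|=|\{v\in K+t:\Phi_{t'}(v)\ne e\}|\to0\qquad(t'\to0).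
\]

\emph{A jointly Borel version.} Fix $n$. By continuity every $t_0$ has an open neighborhood on which $|\{|v|\le n:\Phi_t(v)\ne\Phi_{t_0}(v)\}|\le2^{-n}$. Countably many of these neighborhoods cover the plane; making them disjoint, we get a Borel partition $(Q_{n,i})_i$ and points $t_{n,i}$ such that the inequality holds for $t\in Q_{n,i}$ and $t_0=t_{n,i}$. Choose Borel representatives of the $\Phi_{t_{n,i}}$ and put $\Phi^n(v,t)=\Phi_{t_{n,i}}(v)$ for $t\in Q_{n,i}$. By the Borel--Cantelli lemma, for every $t$ and a.e.\ $v$ we have $\Phi^n(v,t)=\Phi_t(v)$ for all large $n$. Let $\Phi(v,t)$ be the eventual value of $\Phi^n(v,t)$ if it exists, and $e$ otherwise.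
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:untwist}]
By Fubini's theorem there is $v_0$ with $\Phi(v_0,t+t')=\Phi(v_0+t,t')\Phi(v_0,t)$ for a.e.\ $(t,t')$. Put $b(v)=\Phi(v_0,v-v_0)$. Then $b(v+t)=\Phi(v,t)b(v)$ for a.e.\ $(v,t)$. Let $w'(\gamma,v)=b(\gamma v)^{-1}w(\gamma,v)b(v)$, again a cocycle. We must show that $w'(\gamma,\cdot)$ is a.e.\ constant; the cocycle identity then makes the constants a homomorphism $\delta$.

Let $a\in T$. By \eqref{eq:inter}, $w(a,v+t)\Phi(v,t)=\Phi(v+a,t)w(a,v)$ for a.e.\ $(v,t)$, so
\[
w'(a,v+t)=b(v+a)^{-1}\Phi(v+a,t)^{-1}\,w(a,v+t)\,\Phi(v,t)b(v)=b(v+a)^{-1}w(a,v)b(v)=w'(a,v).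
\]
Hence $w'(a,\cdot)$ is a.e.\ a constant $\delta(a)$, and $\delta:T\to\Lambda$ is a homomorphism.

Let $\sigma\in\bar\Gamma$. In $\Gamma$ we have $(0,\sigma)(a,1)=(\sigma a,1)(0,\sigma)$, and the cocycle identity applied to both sides gives
\begin{equation}\label{eq:sigma}
w'(\sigma,v+a)\,\delta(a)=\delta(\sigma a)\,w'(\sigma,v)\qquad\text{for a.e. }v .
\end{equation}
Choose $\lambda$ such that $E=\{v:w'(\sigma,v)=\lambda\}$ has positive measure. For small $a\in T$ the set of $v$ with $v,v+a\in E$ has positive measure by Lemma~\ref{lem:T}(ii), so $\delta(\sigma a)=\lambda\delta(a)\lambda^{-1}$. Both sides are homomorphisms in $a$, so the identity holds on $T$ by Lemma~\ref{lem:T}(i). Then \eqref{eq:sigma} shows that $v+a\in E$ for a.e.\ $v\in E$, for every $a\in T$, and $E$ is conull by ergodicity. Finally, for $\gamma=(a,\sigma)=(a,1)(0,\sigma)$ we get $w'(\gamma,v)=\delta(a)\lambda$ a.e.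
\end{proof}

\subsection*{The normalized family}
Apply Proposition~\ref{prop:untwist} to the cocycle of $f$. Fix a section $\Lambda\to\mathcal N$, let $\hat b(v)$ and $g_\gamma$ be the resulting lifts of $b(v)$ and $\delta(\gamma)$, and put $A(v)=\hat b(v)^{-1}f(v)$ for $v\in X_0$. This is a measurable map to $\mathrm{Sub}_m$ with $A(v)\cong f(v)$ and $\mathcal R(A(v))=R$. If $f(\gamma v)=gf(v)$, then for a.e.\ $v$ we have $g=\hat b(\gamma v)g_\gamma\hat b(v)^{-1}r$ with $r\in R^\times$, so $A(\gamma v)=g_\gamma r'A(v)$ with $r'=\hat b(v)^{-1}r\,\hat b(v)\in R^\times$. By \eqref{eq:unit},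
\begin{equation}\label{eq:normal}
A(\gamma v)\sim g_\gamma A(v)\qquad\text{for a.e. }v,\text{ for all }\gamma\in\Gamma,
\end{equation}
and the matrix $g_\gamma$ no longer depends on $v$.

\section{The divisible parts and the end of the proof}\label{sec:padic}

By \eqref{eq:normal} and Lemma~\ref{lem:quasi}, the labels $A(v)_p$ satisfy \eqref{eq:tail}. To apply Proposition~\ref{prop:labels} we need each of them to have countable range, and by Lemma~\ref{lem:lattice} it is enough that $V_p(A(v))$ be constant. This uses only the translations, and rests on the incompatibility of the real topology on $T$ with the $p$-adic topology on matrices. For a finite-dimensional $\mathbb Q_p$-vector space $W\ne0$, the projective space $\mathbb P(W)$ is a compact metrizable space.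

\begin{lemma}\label{lem:proj}
Let $x:\mathbb R^2\to\mathbb P(W)$ be measurable, and for $a\in T$ let $h_a\in GL(W)$ satisfy $x(v+a)=h_ax(v)$ for a.e.\ $v$. Then $x$ is a.e.\ constant.
\end{lemma}

\begin{proof}
\emph{Reduction to the essential span.} For a subspace $W'\subset W$ let $E_{W'}=\{v:x(v)\in\mathbb P(W')\}$. Then $E_{W'}\cap E_{W''}=E_{W'\cap W''}$, and $E_{W'}+a=E_{h_aW'}$ modulo null sets. Choose $W'$ of minimal dimension with $|E_{W'}|>0$. For small $a\in T$, Lemma~\ref{lem:T}(ii) gives $|E_{W'\cap h_aW'}|>0$, so $h_aW'=W'$ by minimality and $E_{W'}+a=E_{W'}$ modulo null sets. By Lemma~\ref{lem:T}(i) the last equality holds for all $a\in T$, so $E_{W'}$ is conull. For arbitrary $a\in T$ the set $E_{h_aW'}$ is then conull as well, and minimality gives $h_aW'=W'$. Replacing $W$ by $W'$, we may assume that $|E_{W''}|=0$ for every proper subspace $W''$ of $W$. It follows that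
\begin{equation}\label{eq:faithful}
\text{if }u\in GL(W)\text{ fixes }x(v)\text{ for a positive-measure set of }v,\text{ then }u\text{ is scalar.}
\end{equation}
Indeed each fixed line lies in one of the finitely many eigenspaces of $u$, so some eigenspace $W''$ has $|E_{W''}|>0$ and equals $W$. Since $h_{a+a'}x(v)=x(v+a+a')=h_ah_{a'}x(v)$ a.e., \eqref{eq:faithful} shows that $a\mapsto[h_a]\in PGL(W)$ is a homomorphism.

\emph{Continuity at $0$.} Let $a_j\in T$ tend to $0$ in $\mathbb R^2$. Fix a basis of $W$ and scale by $c_j\in\mathbb Q_p^*$ so that the largest entry of $c_jh_{a_j}$ has absolute value $1$. Along a subsequence $c_jh_{a_j}\to u\ne0$ in $\mathrm{End}(W)$, and, by Lemma~\ref{lem:TL}(ii), $x(v+a_j)\to x(v)$ for a.e.\ $v\in\square$. The subspace $\ker u$ is proper, so for a.e.\ $v$ the line $x(v)$ is not contained in it, and then $h_{a_j}x(v)\to ux(v)$ in $\mathbb P(W)$. Hence $x(v)=ux(v)$ for a.e.\ $v\in\square$. In particular $|E_{uW}|>0$, so $u$ is invertible, and it is scalar by \eqref{eq:faithful}. Thus every sequence $a_j\to0$ has a subsequence with $[h_{a_j}]\to1$;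 that is, $[h_a]\to1$ as $a\to0$ in the real topology.

\emph{Small open subgroups.} For $k\ge1$ let $J_k\subset PGL(W)$ be the image of the open subgroup of matrices congruent to $1$ modulo $p^k$. It is an open subgroup. The subgroup $\{a\in T:[h_a]\in J_k\}$ contains all small elements of $T$, so it is $T$ by Lemma~\ref{lem:T}(i). If $[h]\in J_k$ for all $k$, then the identity matrix is a limit of points of the closed line $\mathbb Q_ph\subset\mathrm{End}(W)$, so $h$ is scalar. Hence all $h_a$ are scalar, $x$ is $T$-invariant, and ergodicity applies.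
\end{proof}

\begin{remark}
Only the last step distinguishes $\mathbb Q_p$ from $\mathbb R$, and over $\mathbb R$ the lemma fails: the line $x(v)$ spanned by $(1,v_1)$ satisfies $x(v+a)=h_ax(v)$ for $h_a(y_1,y_2)=(y_1,y_2+a_1y_1)$.
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Suppose that $f$ exists, and let $A(v)$ and $g_\gamma$ be as in \eqref{eq:normal}. Fix a prime $p$ and put $V(v)=V_p(A(v))$, a measurable function by Lemma~\ref{lem:lattice}. By \eqref{eq:normal} and Lemma~\ref{lem:quasi}, $V(v+a)=g_aV(v)$ a.e.\ for $a\in T$. So $\dim V(v)$ is a.e.\ a constant $k$. The Pl\"ucker map, which sends a $k$-dimensional subspace with basis $y_1,\dots,y_k$ to the line spanned by $y_1\wedge\dots\wedge y_k$ in $W=\bigwedge^k\mathbb Q_p^m$, is continuous, injective, and intertwines $g$ with $\bigwedge^kg$. Lemma~\ref{lem:proj} with $h_a=\bigwedge^kg_a$ shows that $V$ is a.e.\ constant.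

So there is a conull Borel set $X_1\subset X_0$ on which $V_p(A(v))$ is constant for every $p$. By Lemma~\ref{lem:lattice} each map $\phi_p(v)=A(v)_p$ has countable range on $X_1$; define it to be $\mathbb Z_p^m$ off $X_1$. Let $C_p$ be the set of $\mathbb Z_p$-submodules of $\mathbb Q_p^m$, which $g_\gamma$ permutes. By \eqref{eq:normal} and Lemma~\ref{lem:quasi}, for each $\gamma$ and a.e.\ $v$ we have $\phi_p(\gamma v)=g_\gamma\phi_p(v)$ for all but finitely many $p$. Proposition~\ref{prop:labels}, with the labels indexed by the primes in increasing order, yields a subset of $X_1$ of positive measure on which all $A(v)_p$ are constant. By Lemma~\ref{lem:localglobal}, $A(v)$ equals a fixed group $B$ on this set, so $f(v)\cong B$ for uncountably many $v$. This contradicts (f2).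
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{The case $n=1$}\label{sec:one}

For $\ell=2$ the family corresponding to $\theta$ has one real parameter, acted on by $\mathrm{Aff}(\mathbb Q)$. There is no $SL_2$, and Example~\ref{ex:digits}, read in one coordinate, shows that dyadic translations give no obstruction. What remains is Proposition~\ref{prop:one}. A Borel equivalence relation is \emph{countable} if its classes are countable, and $E_0$ is the relation of eventual equality on $2^{\mathbb N}$. We use four facts.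
\begin{enumerate}
\item[(H1)] ${\cong_1}\sim_BE_0$; this follows from Baer's classification.
\item[(H2)] A countable Borel equivalence relation is hyperfinite if and only if it is $\le_BE_0$ (Dougherty--Jackson--Kechris).
\item[(H3)] If $E\subset F$ are countable Borel equivalence relations, $E$ is hyperfinite and each $F$-class contains finitely many $E$-classes, then $F$ is hyperfinite (Jackson--Kechris--Louveau).
\item[(H4)] The orbit equivalence relation of a Borel action of a countable abelian group is hyperfinite (Gao--Jackson).
\end{enumerate}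

We first show that the order on a simple unital dimension group of rank two is described by two real numbers. For $\alpha\in\mathbb R$ let $s_\alpha(x,y)=x+\alpha y$ on $\mathbb Q^2$. The relation between order and states in unperforated groups with order unit is treated in general in \cite[Ch.~4]{Goodearl}; in rank two a direct argument is short.

\begin{lemma}\label{lem:interval}
Let $(G,G^+,u)$ be a simple unital dimension group with $G\in\mathrm{Sub}_2$ and $u=(1,0)$. There are real numbers $\alpha_1\le\alpha_2$, Borel functions of $(G,G^+)$, such that the states are exactly the restrictions of the $s_\alpha$ with $\alpha\in[\alpha_1,\alpha_2]$, and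
\[
G^+=\{0\}\cup\{g\in G:s_{\alpha_1}(g)>0\text{ and }s_{\alpha_2}(g)>0\}.
\]
\end{lemma}

\begin{proof}
Let $W^+=\{g/N:g\in G^+,\ N\ge1\}\subset\mathbb Q^2$. It is closed under addition and under multiplication by positive rationals, $W^+\cap(-W^+)=\{0\}$, and $W^+\cap G=G^+$ by unperforation. Let $e_2=(0,1)$ and
\[
\alpha_1=\sup\{q\in\mathbb Q:e_2-qu\in W^+\},\qquad\alpha_2=\inf\{q\in\mathbb Q:qu-e_2\in W^+\}.
\]
Both sets are nonempty: some $Ne_2$ lies in $G$, and $-ku\le Ne_2\le ku$ for some $k$. If $q$ is in the first set and $q'$ in the second, then $(q'-q)u\in W^+$, so $q\le q'$. Hence $\alpha_1\le\alpha_2$ are real, and they are Borel functions of $(G,G^+)$.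

A homomorphism $G\to\mathbb R$ with $u\mapsto1$ extends uniquely to some $s_\alpha$, and it is a state if and only if $s_\alpha\ge0$ on $W^+$. Every element of $W^+$ is a nonnegative rational multiple of $u$, or a positive rational multiple of a vector $e_2-qu$ or $qu-e_2$ in $W^+$. Since $s_\alpha(e_2-qu)=\alpha-q$ and $s_\alpha(qu-e_2)=q-\alpha$, the condition is $\alpha_1\le\alpha\le\alpha_2$.

If $g\in G^+$ is nonzero, then $u\le kg$ for some $k\ge1$ by Lemma~\ref{lem:simple}, so every state has $s(g)\ge1/k$; this is the only use of simplicity. Conversely let $g\in G$ satisfy $s_{\alpha_1}(g)>0$ and $s_{\alpha_2}(g)>0$. If $g$ is a multiple of $u$, it is a positive one. If $g$ is a positive multiple of $e_2-qu$, then $q<\alpha_1$, so there is $q'>q$ with $e_2-q'u\in W^+$, and $e_2-qu=(e_2-q'u)+(q'-q)u\in W^+$. If $g$ is a positive multiple of $qu-e_2$, then $q>\alpha_2$, so there is $q'<q$ with $q'u-e_2\in W^+$, and $qu-e_2=(q'u-e_2)+(q-q')u\in W^+$. In all cases $g\in W^+\cap G=G^+$.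
\end{proof}

The elements of $GL_2(\mathbb Q)$ fixing $(1,0)$ are the maps $\psi(x,y)=(x+cy,ry)$ with $r\in\mathbb Q^*$, $c\in\mathbb Q$, and
\begin{equation}\label{eq:affstate}
s_\alpha\circ\psi=s_{r\alpha+c}.
\end{equation}
The action $s\mapsto s\circ\psi^{-1}$ on the functionals $s_\alpha$ is therefore $\alpha\mapsto(\alpha-c)/r$, and it identifies this group of matrices with $\mathrm{Aff}(\mathbb Q)$.

\begin{proof}[Proof of Proposition~\ref{prop:one}]
Suppose ${\cong_2^+}\sim_B{\cong_1}$. Send $\alpha\in\mathbb R\setminus\mathbb Q$ to $\mathbb Q^2$ with unit $(1,0)$ and the order defined by $s_\alpha$ as in Lemma~\ref{lem:onestate}. If $\beta=r\alpha+c$, the images are isomorphic by \eqref{eq:affstate}. If the images are isomorphic, then $\mathbb Q+\mathbb Q\alpha=\mathbb Q+\mathbb Q\beta$, so $\beta=r\alpha+c$ with $r\ne0$ because $\beta$ is irrational. Thus $E_{\mathrm{aff}}\le_B{\cong_2^+}\le_B{\cong_1}\le_BE_0$, and $E_{\mathrm{aff}}$ is hyperfinite by (H2).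

Conversely suppose that $E_{\mathrm{aff}}$ is hyperfinite. By Proposition~\ref{prop:lower} and (H1) it suffices to show ${\cong_2^+}\le_BE_0$. Applying to $(G,G^+,u)$ the first matrix in an enumeration of $GL_2(\mathbb Q)$ that sends $u$ to $(1,0)$, we may assume $u=(1,0)$. Let $Y$ be the standard Borel space of all triples $(G,\alpha_1,\alpha_2)$ with $(1,0)\in G\in\mathrm{Sub}_2$ and $\alpha_1\le\alpha_2$. The group $\mathrm{Aff}(\mathbb Q)$ acts on $Y$, through matrices on $G$ and through affine maps on the interval $[\alpha_1,\alpha_2]$. An isomorphism of two normalized dimension groups is a matrix fixing $(1,0)$, and it carries states to states. Conversely, a matrix fixing $(1,0)$ that matches the groups and the intervals matches the positive cones, by Lemma~\ref{lem:interval}. So $\cong_2^+$ is Borel reducible to the orbit equivalence relation of $\mathrm{Aff}(\mathbb Q)$ on $Y$, and by (H2) it suffices to show that this relation is hyperfinite. Let $\mathrm{Aff}^+(\mathbb Q)$ be the subgroup of index two given by $r>0$; it does not exchange the endpoints. By (H3) it suffices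 to treat its orbit equivalence relation $E$ on $Y$. We do so on each piece of a partition of $Y$ into four invariant Borel sets; the witnessing sequences on the pieces combine to one on $Y$.

\emph{$\alpha_1\notin\mathbb Q$.} Let $F_n$ be increasing Borel equivalence relations with finite classes and union $E_{\mathrm{aff}}$. The map $y\mapsto\alpha_1(y)$ is equivariant, and it is injective on each orbit, because $r\alpha+c=\alpha$ with $\alpha$ irrational forces $r=1$, $c=0$. Declare $y\,F_n'\,y'$ if $y\,E\,y'$ and $\alpha_1(y)\,F_n\,\alpha_1(y')$. The relations $F_n'$ are Borel, increasing, have finite classes, and their union is $E$.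

\emph{$\alpha_1\in\mathbb Q$, $\alpha_2\notin\mathbb Q$.} The same argument applies to the map $y\mapsto\alpha_2(y)$.

\emph{$\alpha_1<\alpha_2$ both rational.} A unique $\gamma_y\in\mathrm{Aff}^+(\mathbb Q)$ moves $(\alpha_1,\alpha_2)$ to $(0,1)$. By uniqueness $\gamma_{\gamma y}\gamma=\gamma_y$, so $y\mapsto\gamma_yy$ is a Borel map that is constant on orbits and sends each point into its orbit. It reduces $E$ to equality on $Y$. Equality on a standard Borel space is $\le_BE_0$ (embed the space in $2^{\mathbb N}$ and repeat each digit infinitely often), so $E$ is hyperfinite by (H2).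

\emph{$\alpha_1=\alpha_2\in\mathbb Q$.} Apply to $y$ the translation by $-\alpha_1$. This Borel map sends each point into its orbit and into the set $Y_0$ where $\alpha_1=\alpha_2=0$, so it reduces $E$ to $E|_{Y_0}$. Two points of $Y_0$ are $E$-related if and only if they are related by the stabilizer of $0$ in $\mathrm{Aff}^+(\mathbb Q)$, which is the abelian group of positive rationals under multiplication. So $E|_{Y_0}$ is hyperfinite by (H4), and two applications of (H2) show that $E$ is hyperfinite on this piece.
\end{proof}

\begin{thebibliography}{9}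

\bibitem{BHV}
Bekka, de la Harpe and Valette, \emph{Kazhdan's Property (T)}.

\bibitem{Ellis}
Paul Ellis, \emph{The Classification Problem for Simple Unital Finite Rank Dimension Groups}, arXiv:1709.06684 (2017).

\bibitem{Goodearl}
Goodearl, \emph{Partially Ordered Abelian Groups with Interpolation}.

\end{thebibliography}
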